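\title{Dense sets of nearly minimal vertex boundary in the cube are close to Hamming balls}

\begin{abstract}
Harper's theorem determines the smallest possible vertex boundary of a subset of $\{0,1\}^n$ of given size. We prove that a set of density at least $\varepsilon$ whose vertex boundary is within a factor $1+\delta$ of this minimum differs from a Hamming ball in at most an $\varepsilon$-fraction of its points, for $\delta=\delta(\varepsilon)>0$ and large $n$. This proves a conjecture posed by Keevash and Long, in which the factor is $1+\delta/\sqrt n$. For densities bounded away from $0$ and $1$ we show that the distance to a ball is $O(\sqrt\delta)\,2^n$, and that the exponent $\frac12$ is optimal. The proof applies Harper's theorem in random subcubes to force a large level-one Fourier weight, and bounds each level-one coefficient by that of a ball.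
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Q_n$ be the graph on $\{0,1\}^n$ in which two points are adjacent if they differ in exactly one coordinate. We identify a point $x$ with the set $\{i:x_i=1\}\subset[n]=\{1,\dots,n\}$, so that $|x|$ is the number of ones of $x$ and $|x\triangle w|$ is the distance from $x$ to $w$ in $Q_n$. The \emph{vertex boundary} of $A\subset\{0,1\}^n$ is
\[
\partial A=\{x'\in\{0,1\}^n\setminus A:\ x' \text{ is adjacent to some } x\in A\},
\]
the set of new points reached from $A$ in one step. A \emph{Hamming ball} is a set $\{x:|x\triangle w|\le r\}$ with $w\in\{0,1\}^n$ and $r$ an integer; the empty set and the whole cube are Hamming balls. For $0\le r<n$ the boundary of the ball is the sphere of radius $r+1$, which has $\binom{n}{r+1}$ points.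

The \emph{simplicial order} on $\{0,1\}^n$ is defined by $x<x'$ if $|x|>|x'|$, or if $|x|=|x'|$ and $\max(x\triangle x')\in x'$. Let $\mathcal I_m$ be its initial segment of size $m$, and put $\Lambda_n(m)=|\partial\mathcal I_m|$ and $\Lambda(A)=\Lambda_n(|A|)$. Harper's theorem states that $|\partial A|\ge\Lambda(A)$ for every $A\subset\{0,1\}^n$; thus $\Lambda(A)$ is the minimum of the boundary over all sets of the size of $A$. The order lists $[n]$ first, then the sets of size $n-1$, and so on, so $\mathcal I_m$ lies between two consecutive Hamming balls centered at $[n]$.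

It is natural to ask whether a set whose boundary is close to the minimum must be close to a Hamming ball. For very small sets the answer is no, because even the minimizer can be far from every ball. Take $A=\mathcal I_m$ with $m=1+\lfloor n/2\rfloor$. A Hamming ball $H$ has $0$, $1$ or at least $n+1$ points, so $|A\triangle H|\ge\lfloor n/2\rfloor=|A|-1$. For sets of positive density this obstruction disappears as $n$ grows: consecutive balls differ by one sphere, which has $O(2^n/\sqrt n)$ points, so $\mathcal I_m$ is within $o(2^n)$ of a ball. The following conjecture was posed by Keevash and Long~\cite{KL}.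

\medskip
\noindent\textbf{Conjecture.} \emph{Given $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that the following holds for all $n\ge n_0$. If $A\subset\{0,1\}^n$ satisfies $|A|\ge\varepsilon2^n$ and $|\partial A|\le(1+\delta/\sqrt n)\,\Lambda(A)$, then $|A\triangle H|\le\varepsilon|A|$ for some Hamming ball $H$.}
\medskip

To see which tolerance one should expect, consider a competitor that ignores some coordinates: let $A$ be the set of points with at most as many ones as zeros among the last $(1-\delta)n$ coordinates. Its boundary has density about $\sqrt{2/(\pi(1-\delta)n)}$, against $\sqrt{2/(\pi n)}$ for a ball of density $\frac12$, so the ratio is $(1-\delta)^{-1/2}\approx1+\delta/2$. On the other hand, the $\delta n$ ignored coordinates shift the distance to any center by about $\sqrt{\delta n}$, while the remaining coordinates spread it over a range of order $\sqrt n$; so membership in a ball of moderate density depends on the ignored coordinates for a fraction of order $\sqrt\delta$ of all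 points. This suggests that a constant factor $1+\delta$ is the right tolerance and that $\sqrt\delta\,2^n$ is the right distance. Both guesses are correct.

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that the following holds for all $n\ge n_0$. If $A\subset\{0,1\}^n$ satisfies $|A|\ge\varepsilon2^n$ and $|\partial A|\le(1+\delta)\Lambda(A)$, then $|A\triangle H|\le\varepsilon|A|$ for some Hamming ball $H$.
\end{theorem}

Since $\delta/\sqrt n\le\delta$, Theorem~\ref{thm:main} implies the conjecture. The second theorem is a quantitative supplement and is not needed for the conjecture.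

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For every $\rho\in(0,\frac12)$ there is $C_\rho$ such that for every $\delta\in(0,1]$ there is $n_0(\rho,\delta)$ with the following property. If $n\ge n_0$, $\rho2^n\le|A|\le(1-\rho)2^n$ and $|\partial A|\le(1+\delta)\Lambda(A)$, then $|A\triangle H|\le C_\rho\sqrt\delta\,2^n$ for some Hamming ball $H$.
\item[(b)] The exponent $\frac12$ is optimal: there is an absolute constant $c>0$ such that for each $\delta\in(0,\frac12]$ and all large $n$ some $A\subset\{0,1\}^n$ with $|A|=(\frac12+o(1))2^n$ and $|\partial A|\le(1+\delta)\Lambda(A)$ has $|A\triangle H|\ge c\sqrt\delta\,2^n$ for all Hamming balls $H$.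
\end{enumerate}
\end{theorem}

After collecting the tools (Section~\ref{sec:tools}) we put Harper's theorem into an analytic form (Section~\ref{sec:harper}). Section~\ref{sec:idea} shows the idea of the proof on a single coordinate. Section~\ref{sec:ball} constructs the ball and reduces the problem to bounding one number, the deficit $\kappa$. A short argument then proves Theorem~\ref{thm:main} (Section~\ref{sec:main}). A finer expansion gives the linear bound on $\kappa$ behind Theorem~\ref{thm:sharp}(a) (Section~\ref{sec:sharp}), and the competitor above gives Theorem~\ref{thm:sharp}(b) (Section~\ref{sec:optimal}).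

\section{Notation and standard facts}\label{sec:tools}

On any cube $\{0,1\}^N$ we write $\mu$ for the uniform probability measure, $N[B]=B\cup\partial B$ for the closed neighborhood of $B$, and
\[
\beta(B)=\mu(\partial B)=\mu(N[B])-\mu(B).
\]
We put $L_j=\{x:|x|=j\}$ and $B_r=\{x:|x|\le r\}$.

\subsection*{The function $I$}
Let $\varphi$ and $\Phi$ be the density and the distribution function of a standard normal variable $Z$. Define $I=\varphi\circ\Phi^{-1}$ on $(0,1)$ and $I(0)=I(1)=0$. Then $I$ is continuous on $[0,1]$ and symmetric about $\frac12$, with maximum $I(\frac12)=\varphi(0)=1/\sqrt{2\pi}\in(0.395,0.4)$. From $\varphi'(z)=-z\varphi(z)$ we get, on $(0,1)$,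
\[
I'=-\Phi^{-1},\qquad I''=-\frac1I,\qquad I'''=\frac{I'}{I^2}.
\]
In particular $I$ is concave. For $q\in(0,1)$ and $p\in[0,1]$ let
\[
Q(q,p)=I(q)+I'(q)(p-q)-I(p)
\]
be the height of the tangent at $q$ above the graph of $I$ at $p$. By concavity $Q\ge0$, and for $p\in(0,1)$ Taylor's theorem gives
\begin{equation}\label{eq:taylor}
Q(q,p)=\frac{(p-q)^2}{2I(\xi)}\quad\text{for some $\xi$ between $p$ and $q$.}
\end{equation}

\subsection*{Sums of signs and shadows}
Let $\epsilon_1,\epsilon_2,\dots$ be independent uniform signs, and let $Y_N=N^{-1/2}\sum_{i\le N}\epsilon_i$.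

\begin{enumerate}
\item[(F1)] \emph{Berry--Esseen.} $\sup_z|\mathbb P(Y_N\le z)-\Phi(z)|\le C_0N^{-1/2}$ with $C_0$ absolute; taking limits from the left, the same holds for $\mathbb P(Y_N<z)$. Consequently, if $\psi$ is continuously differentiable and vanishes at $+\infty$, then writing $\psi(y)=-\int\psi'(s)\mathbf 1_{y\le s}\,ds$ gives $|\mathbb E\psi(Y_N)-\mathbb E\psi(Z)|\le C_0N^{-1/2}\int|\psi'|$.
\item[(F2)] \emph{Local limit theorem.} $\sup_{j\in\mathbb Z}\big|\sqrt N\,2^{-N}\binom Nj-2\varphi\big(\frac{2j-N}{\sqrt N}\big)\big|\to0$ as $N\to\infty$. In particular $2^{-N}\binom Nj\le C/\sqrt N$ with $C$ absolute.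
\item[(F3)] \emph{Local LYM inequality.} For $F\subset L_j\subset\{0,1\}^N$ with $j<N$, the upper shadow of $F$, that is, the set of neighbors of $F$ in $L_{j+1}$, has at least $\binom N{j+1}|F|/\binom Nj$ points. (Each point of $F$ has $N-j$ neighbors in $L_{j+1}$, and each point of $L_{j+1}$ has $j+1$ neighbors in $L_j$.)
\item[(F4)] \emph{Subgaussian variables.} A random variable $u$ is \emph{subgaussian with proxy $\nu$} if $\mathbb Ee^{\lambda u}\le e^{\lambda^2\nu/2}$ for all real $\lambda$. Markov's inequality then gives $\mathbb P(u\ge s)\le e^{-s^2/(2\nu)}$ and $\mathbb P(|u|\ge s)\le2e^{-s^2/(2\nu)}$ for $s>0$. If $2b\nu<1$ with $b\ge0$, then, for $Z$ independent of $u$,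
\[
\mathbb Ee^{bu^2}=\mathbb E_Z\mathbb E_ue^{\sqrt{2b}Zu}\le\mathbb Ee^{b\nu Z^2}=(1-2b\nu)^{-1/2}.
\]
Since $\cosh s\le e^{s^2/2}$, a sum $\sum c_i\epsilon_i$ is subgaussian with proxy $\sum c_i^2$; expanding the power gives $\mathbb E(\sum c_i\epsilon_i)^4\le3(\sum c_i^2)^2$. By Hoeffding's lemma, a centered variable with values in an interval of length $l$ is subgaussian with proxy $l^2/4$.
\item[(F5)] \emph{Sampling without replacement} (Hoeffding, 1963; used only in Section~\ref{sec:sharp}). If $Y$ is the sum of a sample of size $m$ without replacement from a finite real population and $Y'$ the sum of a sample of size $m$ with replacement, then $\mathbb E\psi(Y)\le\mathbb E\psi(Y')$ for every convex continuous $\psi$.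
\end{enumerate}

\subsection*{Fourier expansion}
Let $\chi_i(x)=(-1)^{x_i}$ and $\chi_U=\prod_{i\in U}\chi_i$ for $U\subset[n]$. Under $\mu$ the $\chi_i$ are independent uniform signs and the $\chi_U$ form an orthonormal basis. For $f:\{0,1\}^n\to\mathbb R$ put $\hat f(U)=\mathbb Ef\chi_U$, $\hat f(i)=\hat f(\{i\})$ and $W_1(f)=\sum_i\hat f(i)^2$, the \emph{level-one weight}. Parseval's identity reads $\mathbb Ef^2=\sum_U\hat f(U)^2$. For $S\subset[n]$ let $x_S$ be the restriction of $x$ to $S$. The conditional expectation of $\chi_U$ given $x_S$ is $\chi_U$ if $U\subset S$ and $0$ otherwise, so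
\begin{equation}\label{eq:cond}
\mathbb E[f\mid x_S]=\sum_{U\subset S}\hat f(U)\chi_U .
\end{equation}
If $S$ is a uniformly random $m$-subset of $[n]$ and $\theta=m/n$, then
\begin{equation}\label{eq:damp}
\mathbb P(U\subset S)=\prod_{j=0}^{|U|-1}\frac{m-j}{n-j}\le\theta^{|U|},\qquad\text{with equality for }|U|\le1 .
\end{equation}
Conditioning on a random $x_S$ with small $\theta$ therefore damps the level-$k$ weight by $\theta^k$ and lets level one dominate.

\section{Harper's theorem in asymptotic form}\label{sec:harper}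

The exact function $\Lambda_N$ is awkward to average. For a ball $B_r\subset\{0,1\}^N$ with $z=(2r-N)/\sqrt N$, (F1) and (F2) give $\mu(B_r)\approx\Phi(z)$ and $\sqrt N\beta(B_r)\approx2\varphi(z)=2I(\Phi(z))$. The next lemma extends this to all sizes, uniformly.

\begin{lemma}\label{lem:harper}
There is a nonincreasing sequence $\omega_N\to0$ such that for all $N\ge1$ and all integers $0\le M\le2^N$,
\[
\big|\sqrt N\,2^{-N}\Lambda_N(M)-2I(M2^{-N})\big|\le\omega_N .
\]
Consequently $\sqrt N\,\beta(B)\ge2I(\mu(B))-\omega_N$ for every $B\subset\{0,1\}^N$.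
\end{lemma}

The upper bound on $\Lambda_N(M)$ needs some care, because a set between two consecutive balls need not have a nearly minimal boundary. Let $r=\lfloor N/2\rfloor$. By (F2), each of the four patterns $(x_1,x_2)$ occupies a fraction $\frac14+o(1)$ of $L_{r+1}$ and of $L_{r+2}$, and these levels have asymptotically equal sizes. The boundary of $B_r\cup\{x\in L_{r+1}:x_1=1\}$ lies in $\{x\in L_{r+1}:x_1=0\}\cup\{x\in L_{r+2}:x_1=1\}$, about one level in total. The boundary of $B_r\cup\{x\in L_{r+1}:x_1\ne x_2\}$ consists of half of $L_{r+1}$ and of all $x\in L_{r+2}$ with $(x_1,x_2)\ne(0,0)$, about $\frac54$ of a level. The first condition is monotone and the second is not; so we fill the partial level by a monotone condition on a bounded number of coordinates.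

\begin{proof}
The last statement follows from the first by Harper's theorem. For each $N$ let $e_N$ be the maximum over $M$ of the left side. It suffices to show $e_N\to0$, for then $\omega_N=\sup_{N'\ge N}e_{N'}$ works. All terms $o(1)$ below are uniform in $M$ as $N\to\infty$. For $M\in\{0,2^N\}$ both terms vanish. Otherwise choose $r$ with $0\le r\le N-1$ and $|B_r|\le M<|B_{r+1}|$, and put $b=M2^{-N}$ and $z=(2r-N)/\sqrt N$. By (F1), $\mu(B_r)=\Phi(z)+o(1)$, and $\mu(L_{r+1})=O(N^{-1/2})$ by (F2), so $b=\Phi(z)+o(1)$. Since $I$ is uniformly continuous, $I(b)=\varphi(z)+o(1)$. Since $\varphi$ is Lipschitz, (F2) gives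
\begin{equation}\label{eq:levels}
\sqrt N\,2^{-N}\binom Nj=2\varphi(z)+o(1)=2I(b)+o(1)\qquad(j=r+1,\ r+2).
\end{equation}

\emph{Lower bound.} Complementation is an automorphism of $Q_N$ that maps $\mathcal I_M$ to a set $B_r\cup F$ with $F\subset L_{r+1}$ and $|F|=\alpha\binom N{r+1}$, $0\le\alpha<1$. The boundary of $B_r\cup F$ is the disjoint union of $L_{r+1}\setminus F$ and the upper shadow of $F$. The shadow has at least $\alpha\binom N{r+2}$ points, by (F3) if $r+1<N$ and because $\binom{N}{r+2}=0$ if $r+1=N$. By \eqref{eq:levels},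
\[
\Lambda_N(M)\ge(1-\alpha)\binom N{r+1}+\alpha\binom N{r+2}=2^NN^{-1/2}\big(2I(b)+o(1)\big).
\]

\emph{Upper bound.} Fix $k\ge1$ and let $N>k$. Choose up-sets $\emptyset=\mathcal U_0\subset\mathcal U_1\subset\dots\subset\mathcal U_{2^k}=\{0,1\}^k$ with $|\mathcal U_j|=j$, by repeatedly adding a maximal element of the complement. Put $V_j=B_r\cup\{x\in L_{r+1}:x_{[k]}\in\mathcal U_j\}$, so that $V_0=B_r$ and $V_{2^k}=B_{r+1}$. Choose $j<2^k$ with $|V_j|\le M\le|V_{j+1}|$ and a set $V$ with $V_j\subset V\subset V_{j+1}$ and $|V|=M$. A boundary point of $V$ lies either in $L_{r+1}\setminus V_j$, or in $L_{r+2}$ above a point of $V_{j+1}\cap L_{r+1}$. Since $\mathcal U_{j+1}$ is an up-set,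
\[
\partial V\subset\{x\in L_{r+1}:x_{[k]}\notin\mathcal U_j\}\cup\{x\in L_{r+2}:x_{[k]}\in\mathcal U_{j+1}\}.
\]
The right side is a union of $(2^k-j)+(j+1)=2^k+1$ sets $\{x\in L_i:x_{[k]}=p\}$ with $i\in\{r+1,r+2\}$ and $p\in\{0,1\}^k$, each of size $\binom{N-k}{i-|p|}$. We apply (F2) in dimension $N-k$. The argument of $\varphi$ there is
\[
\frac{2(i-|p|)-(N-k)}{\sqrt{N-k}}=\sqrt{\frac N{N-k}}\;z+O_k(N^{-1/2}),
\]
and $\sup_s|\varphi(\lambda s)-\varphi(s)|\to0$ as $\lambda\to1$, because $\frac{d}{d\lambda}\varphi(\lambda s)=-\lambda s^2\varphi(\lambda s)$ is bounded uniformly in $s$ for $\lambda\ge\frac12$. Hence each of the sets has size $2^{N-k}N^{-1/2}(2I(b)+o_k(1))$. By Harper's theorem,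
\[
\Lambda_N(M)\le|\partial V|\le2^NN^{-1/2}(1+2^{-k})\big(2I(b)+o_k(1)\big).
\]
As $2I\le1$, the two bounds give $\limsup_Ne_N\le2^{-k}$ for every $k$.
\end{proof}

\section{The idea: splitting along one coordinate}\label{sec:idea}

Let $A\subset\{0,1\}^n$, $f=\mathbf 1_A$, $a=\mu(A)$, and fix a coordinate $i$. The half-cubes $x_i=0$ and $x_i=1$ cut $A$ into two subsets of $\{0,1\}^{n-1}$ whose densities have average $a$ and half-difference $\hat f(i)$. Call them $A_+$ and $A_-$, with densities $a+h$ and $a-h$, where $h=|\hat f(i)|$. In the half-cube of $A_+$ the neighborhood $N[A]$ contains $N[A_+]$. In the half-cube of $A_-$ it contains $N[A_-]$, and it also contains the copy of $A_+$ obtained by flipping coordinate $i$. The two choices give $a+\beta(A)\ge\frac12(a+h+\beta(A_+))+\frac12(a-h+\beta(A_-))$ and $a+\beta(A)\ge\frac12(a+h+\beta(A_+))+\frac12(a+h)$, that is,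
\begin{align}
\beta(A)&\ge\tfrac12\beta(A_+)+\tfrac12\beta(A_-),\label{eq:split1}\\
\beta(A)&\ge\tfrac12\beta(A_+)+h.\label{eq:split2}
\end{align}
For a ball $A=B_r$ with $r\ge1$, the halves are the balls of radii $r$ and $r-1$ in dimension $n-1$, so $N[A_-]=A_+$ and both inequalities are equalities. For instance, $B_1\subset\{0,1\}^3$ has $a=\frac12$ and $\beta(A)=\frac38$; here $A_+=\{00,01,10\}$ and $A_-=\{00\}$, so $h=\frac14$, $\beta(A_+)=\frac14$, $\beta(A_-)=\frac12$, and both right sides equal $\frac38$.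

For a set with small boundary the two inequalities bound $h$ from opposite sides. To see this, pretend in this paragraph only that Lemma~\ref{lem:harper} holds with $\omega_N=0$ and that $\beta(A)=2I(a)/\sqrt n$ with $a\in(0,1)$ fixed. Inequality \eqref{eq:split2} gives $h=O(n^{-1/2})$, hence $\beta(A_+)\ge(2I(a)-o(1))/\sqrt n$, hence $h\le(I(a)+o(1))/\sqrt n$. In \eqref{eq:split1} two effects compete: the halves have smaller dimension, which raises Harper's bound, and they have unequal densities, which lowers it because $I$ is concave. With $I''=-1/I$,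
\[
2I(a)\ge\sqrt{\frac n{n-1}}\,\big(I(a+h)+I(a-h)\big)=\Big(1+\frac1{2n}+O(n^{-2})\Big)\Big(2I(a)-\frac{h^2}{I(a)}+O(h^3)\Big),
\]
so $h^2/I(a)\ge I(a)/n-o(1/n)$, that is, $h\ge(I(a)-o(1))/\sqrt n$. Thus all level-one coefficients would have modulus about $I(a)/\sqrt n$. We shall see in Section~\ref{sec:ball} that this forces $A$ to be close to a ball.

The first half of this computation survives the error terms, since $h$ and $\beta(A)$ have the same order of magnitude. The second half does not: the gain from the drop in dimension has relative size $1/(2n)$ and is swamped by $\omega_n$ and by $\delta$. The remedy is to fix $\theta n$ coordinates at once, which makes the gain a constant factor $(1-\theta)^{-1/2}$. The price is that we obtain a lower bound only for the total weight $W_1(f)$, and that higher Fourier levels enter; by \eqref{eq:damp} they are negligible when the coordinates are chosen at random and $\theta$ is small.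

\section{The candidate ball and its deficit}\label{sec:ball}

\subsection*{Standing assumptions}
In Sections~\ref{sec:ball}--\ref{sec:sharp} we fix $\rho\in(0,\frac12)$ and consider $A\subset\{0,1\}^n$, $f=\mathbf 1_A$, with
\[
a=\mu(A)\in[\rho,1-\rho],\qquad|\partial A|\le(1+\delta)\Lambda(A),\qquad0<\delta\le\tfrac12 .
\]
By Lemma~\ref{lem:harper},
\begin{equation}\label{eq:hyp}
\beta(A)\le(1+\delta)\,\frac{2I(a)+\omega_n}{\sqrt n}.
\end{equation}
The boundary hypothesis is used only through \eqref{eq:hyp}, and only in Lemmas~\ref{lem:coeff} and~\ref{lem:restrict}. The density hypothesis gives $I(a)\ge I(\rho)>0$, keeps the derivatives of $I$ bounded near $a$, and gives $|\Phi^{-1}(1-a)|\le T:=\Phi^{-1}(1-\rho)$.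

The letters $C,c$ denote positive constants that depend only on $\rho$ and may change from line to line; they never depend on $\delta$, $n$ or the parameter $\theta_0$ introduced later. The symbol $o(1)$ denotes a quantity that tends to $0$ as $n\to\infty$ for fixed $\rho$ and $\theta_0$, uniformly over $A$, $\delta$ and all coordinates and subcubes under consideration.

\begin{lemma}\label{lem:coeff}
For every $i\in[n]$, $\ |\hat f(i)|\le\big((1+2\delta)I(a)+o(1)\big)/\sqrt n$.
\end{lemma}

\begin{proof}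
Let $h$ and $A_+$ be as in Section~\ref{sec:idea}. By \eqref{eq:split2} and \eqref{eq:hyp}, $h\le\beta(A)=O(n^{-1/2})$, so $I(a+h)=I(a)+o(1)$. Lemma~\ref{lem:harper} in dimension $n-1$ gives $\sqrt{n-1}\,\beta(A_+)\ge2I(a+h)-\omega_{n-1}$, and since $\beta(A_+)\ge0$ also $\sqrt n\,\beta(A_+)\ge2I(a)-o(1)$. Now \eqref{eq:split2} and \eqref{eq:hyp} give $\sqrt n\,h\le2(1+\delta)I(a)-I(a)+o(1)$.
\end{proof}

The sign of $\hat f(i)$ tells which value of $x_i$ the set $A$ prefers, and so determines the center of the ball. Choose $\sigma_i\in\{\pm1\}$ with $\sigma_i\hat f(i)=|\hat f(i)|$, and put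
\[
X(x)=\frac1{\sqrt n}\sum_{i=1}^n\sigma_i\chi_i(x),\qquad t=\Phi^{-1}(1-a),\qquad H=\{x:X(x)>t\}.
\]
With $w=\{i:\sigma_i=-1\}$ we have $\sigma_i\chi_i(x)=1$ exactly when $x_i=w_i$, so $X=(n-2|x\triangle w|)/\sqrt n$ and $H$ is a Hamming ball centered at $w$. Under $\mu$, $X$ has the law of $Y_n$. Level-one coefficients do not see $\mu(A\triangle H)$ directly. They see a weighted version, in which a misplaced point counts according to its distance from the bounding sphere of $H$. Let
\[
D=A\triangle H,\qquad\kappa=\mathbb E\,\mathbf 1_D|X-t| .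
\]
We call $\kappa$ the \emph{deficit}; note $0\le\kappa\le\mathbb E|X|+T\le1+T$.

\begin{lemma}\label{lem:ball}
For every $A$ with $a\in[\rho,1-\rho]$ (no assumption on $\partial A$ is needed):
\begin{enumerate}
\item[(a)] $\mu(H)=a+o(1)$;
\item[(b)] $\xi:=\mathbb E\,\mathbf 1_HX=I(a)+o(1)$, and $\sigma_i\widehat{\mathbf 1_H}(i)=\xi/\sqrt n$ for every $i$;
\item[(c)] $\kappa=\mathbb E(\mathbf 1_H-f)(X-t)=I(a)-n^{-1/2}\sum_i|\hat f(i)|+o(1)$;
\item[(d)] $\mu(D)\le\lambda+\kappa/\lambda+o(1)$ for every $\lambda>0$, with $o(1)$ uniform in $\lambda$.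
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F1), $\mu(H)=1-\Phi(t)+o(1)=a+o(1)$.

(b) Write $\mathbb E(X-t)_+=\int_t^\infty\mathbb P(X>s)\,ds$, and likewise for $Z$. Using (F1) for $s\le\log n$ and the tail bound of (F4) for $s>\log n$,
\[
|\mathbb E(X-t)_+-\mathbb E(Z-t)_+|\le\frac{C_0(T+\log n)}{\sqrt n}+\int_{\log n}^\infty2e^{-s^2/2}\,ds=o(1).
\]
Now $\mathbb E(Z-t)_+=\varphi(t)-t(1-\Phi(t))=I(a)-ta$, by the symmetry of $I$. Hence $\xi=\mathbb E(X-t)_++t\mu(H)=I(a)+o(1)$. The numbers $\sigma_i\widehat{\mathbf 1_H}(i)=\mathbb E\,\mathbf 1_H\sigma_i\chi_i$ are equal, because $H$ is a symmetric function of the signs $\sigma_i\chi_i$, and their sum is $\sqrt n\,\xi$.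

(c) On $H\setminus A$ we have $X>t$ and on $A\setminus H$ we have $X\le t$, so $(\mathbf 1_H-f)(X-t)=\mathbf 1_D|X-t|$ pointwise. Therefore $\kappa=\xi-\mathbb EfX-t(\mu(H)-a)$, and $\mathbb EfX=n^{-1/2}\sum_i|\hat f(i)|$ by the choice of the signs.

(d) By (F1), $\mathbb P(|X-t|\le\lambda)\le2\varphi(0)\lambda+o(1)\le\lambda+o(1)$, and $\mu(D\cap\{|X-t|>\lambda\})\le\kappa/\lambda$ by Markov's inequality.
\end{proof}

By (c) and (d) it remains to show that $n^{-1/2}\sum_i|\hat f(i)|$ is almost $I(a)$. Since $W_1(f)\le\max_i|\hat f(i)|\sum_i|\hat f(i)|$, this follows from Lemma~\ref{lem:coeff} together with a lower bound $W_1(f)\gtrsim I(a)^2$. Two examples show that neither ingredient suffices alone.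

\begin{example}\label{ex:cyl}
Let $0<\delta\le\frac12$, $k=\lfloor\delta n\rfloor$, $N=n-k$, $r=\lfloor N/2\rfloor$ and $A=\{x:\sum_{i>k}x_i\le r\}$; let $n\to\infty$ with $\delta$ fixed. By (F1) and (F2), $\mu(A)=\frac12+o(1)$ and $\beta(A)=2^{-N}\binom N{r+1}=(2I(\frac12)+o(1))/\sqrt N$. We have $\hat f(i)=0$ for $i\le k$. For $i>k$ the halves differ by one level, so $\hat f(i)=2^{-N}\binom{N-1}r=(I(\frac12)+o(1))/\sqrt N$. Thus $W_1(f)=I(\frac12)^2+o(1)$ whatever $\delta$ is, exactly as for a ball, while $\kappa=(1-\sqrt{1-\delta})I(\frac12)+o(1)$ has order $\delta$. The weight alone does not detect the deficit; one must also know that the weight is spread evenly.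
\end{example}

\begin{example}\label{ex:pairs}
Let $n=2N$, let $y_j\equiv x_{2j-1}+x_{2j}\pmod 2$ for $j\le N$, and let $A=\{x:|y|\le N/2\}$. The point $y$ is uniform in $\{0,1\}^N$ and flipping a coordinate of $x$ flips one coordinate of $y$, so $\mu(A)=\frac12+o(1)$ and $\beta(A)=(2I(\frac12)+o(1))\sqrt{2/n}$, only $\sqrt2+o(1)$ times the minimum. Flipping both coordinates of a pair preserves $A$ and negates $\chi_i$ for $i$ in that pair, so $\hat f(i)=0$ for all $i$. The conclusion of Lemma~\ref{lem:coeff} holds, yet $\kappa=I(\frac12)+o(1)$.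
\end{example}

\section{Random subcubes and the proof of Theorem~\ref{thm:main}}\label{sec:main}

For $S\subset[n]$ and $y\in\{0,1\}^S$ let $A_y=\{u\in\{0,1\}^{[n]\setminus S}:(y,u)\in A\}$ be the section of $A$ in the subcube $x_S=y$, and let $a_S(y)=\mu(A_y)=\mathbb E[f\mid x_S=y]$ be its density. The following is \eqref{eq:split1} for many coordinates, combined with Harper's bound in each subcube.

\begin{lemma}\label{lem:restrict}
If $|S|=\theta n\le n/2$, then $\ \mathbb E_yI(a_S(y))\le\sqrt{1-\theta}\,(1+\delta)I(a)+o(1)$.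
\end{lemma}

\begin{proof}
An edge of the subcube is an edge of $Q_n$, so $N[A]_y\supset N[A_y]$ and
\[
\beta(A)=\mathbb E_y\big[\mu(N[A]_y)-\mu(A_y)\big]\ge\mathbb E_y\beta(A_y).
\]
Lemma~\ref{lem:harper} in dimension $(1-\theta)n\ge n/2$ gives $2\,\mathbb E_yI(a_S(y))\le\sqrt{(1-\theta)n}\,\beta(A)+\omega_{\lceil n/2\rceil}$, and \eqref{eq:hyp} finishes the proof.
\end{proof}

If $\delta$ is much smaller than $\theta$, the average of $I(a_S)$ falls short of $I(a)$ by about $\theta I(a)/2$. As $I$ has curvature $-1/I(a)$ at $a$, the densities $a_S(y)$ must have variance about $\theta I(a)^2$ or more, and for random $S$ this variance is about $\theta W_1(f)$.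

\begin{proposition}\label{prop:weight}
Let $\theta_0\in(0,\frac14]$ and $\delta\le\theta_0^{3/2}$. Then $W_1(f)\ge I(a)^2-C\sqrt{\theta_0}-o(1)$.
\end{proposition}

\begin{proof}
Let $m=\lfloor\theta_0n\rfloor$ and $\theta=m/n$, so $\theta\in[\theta_0/2,\theta_0]$ for large $n$, and let $S$ be a uniformly random $m$-subset of $[n]$. For each $S$ we have $\mathbb E_ya_S=a$, so the linear term of $Q(a,a_S)$ averages to zero. Since $(1+\delta)\sqrt{1-\theta}\le(1+\delta)(1-\theta/2)\le1+\delta-\theta/2$, Lemma~\ref{lem:restrict} gives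
\begin{equation}\label{eq:gap}
\mathbb E_yQ(a,a_S)=I(a)-\mathbb E_yI(a_S)\ge I(a)\big(\tfrac\theta2-\delta\big)-o(1).
\end{equation}
We need an upper bound for $Q$ whose quadratic term has the exact constant, and claim that
\begin{equation}\label{eq:cubic}
Q(a,p)\le\frac{(p-a)^2}{2I(a)}+C|p-a|^3\qquad(p\in[0,1]).
\end{equation}
For $|p-a|\le\rho/2$ this is Taylor's theorem with $I''(a)=-1/I(a)$ and with $I'''=I'/I^2$ bounded on $[\rho/2,1-\rho/2]$. For $|p-a|>\rho/2$ we have $Q(a,p)\le I(a)+|I'(a)|\le1+T\le(1+T)(2/\rho)^3|p-a|^3$.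

By \eqref{eq:cond}, $a_S-a=\ell+\zeta$, where $\ell=\sum_{i\in S}\hat f(i)\chi_i$ and $\zeta$ is the sum of $\hat f(U)\chi_U$ over $U\subset S$ with $|U|\ge2$. Let $\mathbb E$ average over $S$ and $y$. By orthogonality, \eqref{eq:damp} and $\sum_U\hat f(U)^2\le1$,
\[
\mathbb E\zeta^2\le\theta^2,\qquad\mathbb E(a_S-a)^2=\theta W_1(f)+\mathbb E\zeta^2\le\theta W_1(f)+\theta^2 .
\]
For the third moment, $\ell$ is a sum of independent signs with small coefficients, while for $\zeta$ only the second moment is available; we use boundedness to compensate. By Lemma~\ref{lem:coeff}, $\sum_{i\in S}\hat f(i)^2\le Cm/n=C\theta$ for every $S$ and large $n$, so H\"older's inequality and (F4) give $\mathbb E_y|\ell|^3\le(\mathbb E_y\ell^4)^{3/4}\le C\theta^{3/2}$. If $|\zeta|\ge|\ell|$, then $|a_S-a|^3\le|a_S-a|^2\le4\zeta^2$, since $|a_S-a|\le1$. Otherwise $|a_S-a|^3\le8|\ell|^3$. Hence $\mathbb E|a_S-a|^3\le4\theta^2+C\theta^{3/2}\le C\theta^{3/2}$.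

Averaging \eqref{eq:gap} over $S$ and using \eqref{eq:cubic},
\[
I(a)\big(\tfrac\theta2-\delta\big)-o(1)\le\frac{\theta W_1(f)+\theta^2}{2I(a)}+C\theta^{3/2}.
\]
Multiply by $2I(a)/\theta$ and use $\delta/\theta\le2\sqrt{\theta_0}$ and $\theta\le\sqrt\theta\le\sqrt{\theta_0}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $a=\mu(A)\ge\varepsilon$; for $\varepsilon>1$ there is nothing to prove. If $a\ge1/(1+\varepsilon)$, take $H=\{0,1\}^n$; then $\mu(A\triangle H)=1-a\le\varepsilon a$. So let $\varepsilon\le a\le1/(1+\varepsilon)$. Then $a\in[\rho,1-\rho]$ with $\rho=\min(\frac\varepsilon{1+\varepsilon},\frac13)$, and since $a\ge\varepsilon$ it suffices to show $\mu(D)\le\varepsilon^2$ for the ball $H$ of Section~\ref{sec:ball}.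

Let $\theta_0\in(0,\frac14]$ and $\delta=\theta_0^{3/2}\le\frac18$. By Lemma~\ref{lem:coeff}, $W_1(f)\le\big((1+2\delta)I(a)+o(1)\big)n^{-1/2}\sum_i|\hat f(i)|$. With Proposition~\ref{prop:weight}, $\delta\le\sqrt{\theta_0}$ and $I(a)\ge I(\rho)$,
\[
\frac1{\sqrt n}\sum_i|\hat f(i)|\ge\frac{I(a)^2-C\sqrt{\theta_0}-o(1)}{(1+2\delta)I(a)+o(1)}\ge I(a)-C\sqrt{\theta_0}-o(1).
\]
Lemma~\ref{lem:ball}(c) gives $\kappa\le C\sqrt{\theta_0}+o(1)$, and Lemma~\ref{lem:ball}(d) with $\lambda=\theta_0^{1/4}$ gives $\mu(D)\le C\theta_0^{1/4}+o(1)$. The constant $C$ depends only on $\varepsilon$. Choose $\theta_0$ with $C\theta_0^{1/4}\le\varepsilon^2/2$, which fixes $\delta$, and then $n_0$ so that the term $o(1)$ is at most $\varepsilon^2/2$ for $n\ge n_0$.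
\end{proof}

\section{A linear bound for the deficit}\label{sec:sharp}

In terms of $\delta=\theta_0^{3/2}$, the last proof gives $\kappa\le C\delta^{1/3}+o(1)$ and $\mu(D)\le C\delta^{1/6}+o(1)$. The loss comes from expanding $I(a_S)$ about the constant $a$. The error $\theta^{3/2}$ of that expansion does not become smaller when $A$ approaches $H$, so $\theta$ had to tend to $0$ with $\delta$. We now keep $\theta$ fixed and expand about the density that the ball $H$ has in the same subcube. All errors then become quadratic in $f-\mathbf 1_H$ and can be compared with $\kappa$ itself.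

\begin{proposition}\label{prop:linear}
Under the standing assumptions, $\kappa\le C\delta+o(1)$.
\end{proposition}

Example~\ref{ex:cyl}, whose set satisfies the standing assumptions (Section~\ref{sec:optimal}), shows that the order $\delta$ cannot be improved. Proposition~\ref{prop:linear} implies Theorem~\ref{thm:sharp}(a). Indeed, for $\delta\le\frac12$ Lemma~\ref{lem:ball}(d) with $\lambda=\sqrt\delta$ gives $\mu(D)\le C\sqrt\delta+o(1)/\sqrt\delta+o(1)\le C_\rho\sqrt\delta$ for $n\ge n_0(\rho,\delta)$, and for $\delta>\frac12$ the bound is trivial once $C_\rho\ge2$.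

\subsection{Parameters and notation}
Fix $\eta=\eta(\rho)\in(0,1)$ such that $|I(p)-I(p')|\le I(\rho)/3$ whenever $|p-p'|\le2\eta$; constants $C$ may depend on $\eta$. Let $\theta_0>0$ satisfy
\begin{equation}\label{eq:theta}
\theta_0\le\tfrac1{32},\qquad T\big((1-\theta_0)^{-1/2}-1\big)\le\eta,\qquad\frac\eta{2\theta_0}\ge T+1 .
\end{equation}
One more smallness condition, depending only on $\rho$, is imposed at the end. Let $m=\lfloor\theta_0n\rfloor$, $\theta=m/n$, and let $S$ be a uniformly random $m$-set, independent of the uniform point $x$. Unless indicated otherwise, $\mathbb E$ averages over $S$ and $x$; conditioning on $y=x_S$ includes conditioning on $S$. Put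
\[
v=\frac1{\sqrt n}\sum_{i\in S}\sigma_i\chi_i,\qquad q=\Phi\Big(\frac{v-t}{\sqrt{1-\theta}}\Big),\qquad g=f-\mathbf 1_H,
\]
so $|g|=\mathbf 1_D$, and
\[
b_S=\mathbb E[\mathbf 1_H\mid y],\qquad G=\mathbb E[g\mid y]=a_S-b_S,\qquad Q=Q(q,a_S).
\]
Given $y$, the variable $X-v$ has the law of $\sqrt{1-\theta}\,Y_{n-m}$, and $b_S=\mathbb P(X-v>t-v\mid y)$. So (F1) gives $|b_S-q|\le\gamma_n$ for all $S$ and $y$, with $\gamma_n=o(1)$. We expand about $q$ rather than $b_S$ because $I(q)$ and $I'(q)$ are explicit; in particular $I'(q)=(t-v)/\sqrt{1-\theta}$ is affine in $v$.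

\subsection{Expansion about the ball}

\begin{lemma}\label{lem:expand}
$\theta\kappa\le\delta I(a)+\mathbb EQ+o(1)$.
\end{lemma}

\begin{proof}
By definition $I(a_S)=I(q)+I'(q)(a_S-q)-Q$. For the first term, $I(q)=\psi(v/\sqrt\theta)$ with $\psi(s)=\varphi\big((\sqrt\theta s-t)/\sqrt{1-\theta}\big)$, and $\int|\psi'|=2\varphi(0)$. For each $S$ the variable $v/\sqrt\theta$ has the law of $Y_m$, so $\mathbb EI(q)=\mathbb E\psi(Z)+o(1)$ by (F1). The quantity $\mathbb E\psi(Z)/\sqrt{1-\theta}$ is the convolution of the densities of $N(0,\theta)$ and $N(0,1-\theta)$ evaluated at $t$, which is $\varphi(t)=I(a)$. Thus $\mathbb EI(q)=\sqrt{1-\theta}\,I(a)+o(1)$.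

For the second term write $a_S-q=G+(b_S-q)$. We have $\mathbb E|t-v||b_S-q|\le(T+1)\gamma_n=o(1)$. Since $v$ is a function of $y$, $\mathbb E(t-v)G=\mathbb E(t-v)g$. Now reverse the order of averaging: for fixed $x$ each coordinate lies in $S$ with probability $\theta$, so $\mathbb E_S[v\mid x]=\theta X$. By Lemma~\ref{lem:ball}(a),(c), $\mathbb Eg=o(1)$ and $\mathbb E(X-t)g=-\kappa$, so
\[
\mathbb E(t-v)g=\mathbb E(t-\theta X)g=-\theta\,\mathbb E(X-t)g+(1-\theta)t\,\mathbb Eg=\theta\kappa+o(1).
\]
Altogether $\mathbb EI(a_S)=\sqrt{1-\theta}\,I(a)+(1-\theta)^{-1/2}\theta\kappa-\mathbb EQ+o(1)$. Compare with Lemma~\ref{lem:restrict} and use $\sqrt{1-\theta}\le1\le(1-\theta)^{-1/2}$.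
\end{proof}

It remains to bound $\mathbb EQ$ by $\theta\kappa$ times a constant less than $1$, up to $C\delta+o(1)$. There is room for this. Typically $v$ is small and $q$ is close to $a$, so $Q\approx G^2/(2I(a))$, and we shall see that $\mathbb EG^2$ is at most about $\theta I(a)\kappa$; the main term is about $\frac12\theta\kappa$. The work lies in showing that everything else is $O(\theta^2\kappa+\delta)$.

\subsection{Squares of conditional densities}
The trivial estimate $G^2\le\mathbb E[\mathbf 1_D\mid y]$ bounds $\mathbb EG^2$ by $\mu(D)$, and Lemma~\ref{lem:ball}(d) controls $\mu(D)$ only by $\sqrt\kappa$. We need a bound linear in $\kappa$. On the real line, a set $E$ of Lebesgue measure $l$ satisfies $\int_E|s-t|\,ds\ge l^2/4$, since at best it is packed around $t$. The next lemma transfers this to a subcube by decomposing it into monotone chains, along which $X$ moves in equal steps.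

\begin{lemma}\label{lem:chain}
There is an absolute constant $C$ such that for every $S'\subset[n]$ with $|S'|\le n/2$, every $y'\in\{0,1\}^{S'}$ and every $D'\subset\{0,1\}^n$,
\[
\mathbb E[\mathbf 1_{D'}\mid x_{S'}=y']^2\le C\,\mathbb E\big[\mathbf 1_{D'}\big(|X-t|+n^{-1/2}\big)\,\big|\,x_{S'}=y'\big].
\]
\end{lemma}

\begin{proof}
Let $N=n-|S'|\ge n/2$. For an ordering $\pi$ of $[n]\setminus S'$ and $0\le j\le N$, let $x^j$ be the point with $x_{S'}=y'$ that has $\sigma_i\chi_i=1$ for the first $j$ elements of $\pi$ and $\sigma_i\chi_i=-1$ for the others. If $\pi$ is uniform and $J\sim\mathrm{Bin}(N,\frac12)$ is independent of it, then the set of the first $J$ elements is a uniform subset of $[n]\setminus S'$, so $x^J$ is uniform in the subcube. Put $X_j=X(x^j)$, an arithmetic progression with step $2/\sqrt n$, $p_j=\mathbb P(J=j)\le C/\sqrt n$ by (F2), and $w_\pi=\sum_jp_j\mathbf 1_{D'}(x^j)$. The left side is $(\mathbb E_\pi w_\pi)^2\le\mathbb E_\pi w_\pi^2$. Expand the square; each pair $(j,l)$ has $|X_l-t|\le|X_j-t|$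 or the reverse. An interval of length $2d$ contains at most $\sqrt n\,d+1$ terms of the progression. Hence
\[
w_\pi^2\le2\sum_jp_j\mathbf 1_{D'}(x^j)\sum_{l:\,|X_l-t|\le|X_j-t|}p_l\le2C\sum_jp_j\mathbf 1_{D'}(x^j)\big(|X_j-t|+n^{-1/2}\big),
\]
and averaging over $\pi$ gives the claim.
\end{proof}

\subsection{Fourier estimates for $g$}
By \eqref{eq:cond}, $G=\ell+\zeta$, where now $\ell$ and $\zeta$ are the sums of $\hat g(U)\chi_U$ over $U\subset S$ with $|U|\le1$ and $|U|\ge2$ respectively.

\begin{lemma}\label{lem:fourier}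
We have
\begin{align}
\mathbb E\zeta^2&\le C\theta^2\kappa+o(1),\label{eq:zeta}\\
\mathbb EG^2&\le\theta I(a)\kappa+C\delta+C\theta^2\kappa+o(1),\label{eq:G2}\\
\mathbb E\ell^4&\le C\theta^2(\kappa+\delta)+o(1).\label{eq:ell4}
\end{align}
\end{lemma}

\begin{proof}
For \eqref{eq:zeta} the factor $\theta^2$ comes from damping and the factor $\kappa$ from Lemma~\ref{lem:chain}; to have both we compare $S$ with a uniformly random set $S'$ of size $m'=\lfloor n/2\rfloor\ge m$. For $|U|=k\ge2$ and $n\ge3$, the product formula in \eqref{eq:damp} and $(m-j)/(m'-j)\le m/m'\le3\theta<1$ give $\mathbb P(U\subset S)\le9\theta^2\,\mathbb P(U\subset S')$. Therefore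
\[
\mathbb E\zeta^2=\sum_{|U|\ge2}\mathbb P(U\subset S)\hat g(U)^2\le9\theta^2\,\mathbb E\big(\mathbb E[g\mid x_{S'}]^2\big)\le9\theta^2\,\mathbb E\big(\mathbb E[\mathbf 1_D\mid x_{S'}]^2\big)\le C\theta^2(\kappa+n^{-1/2}).
\]

At level one, Lemma~\ref{lem:ball}(b) gives $\sigma_i\hat g(i)=-d_i/\sqrt n$ with $d_i=\xi-\sqrt n\,|\hat f(i)|$ and $\xi=I(a)+o(1)$. By Lemma~\ref{lem:coeff}, $-2\delta I(a)-o(1)\le d_i\le I(a)+o(1)$; as $\delta\le\frac12$, $|d_i|\le I(a)+o(1)$. By Lemma~\ref{lem:ball}(c), $\frac1n\sum_id_i=\kappa+o(1)$. Since $|d_i|=d_i+2\max(-d_i,0)$ and $\kappa$ is bounded,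
\[
W_1(g)=\frac1n\sum_id_i^2\le\big(I(a)+o(1)\big)\frac1n\sum_i|d_i|\le I(a)\big(\kappa+4\delta I(a)\big)+o(1).
\]
Now $\mathbb EG^2=\hat g(\emptyset)^2+\theta W_1(g)+\mathbb E\zeta^2$ with $\hat g(\emptyset)=\mathbb Eg=o(1)$, which gives \eqref{eq:G2}.

Finally, $\sum_{i\in S}\hat g(i)^2\le C\theta$ for each $S$ and large $n$, since the $d_i$ are bounded. By $(s+s')^4\le8s^4+8s'^4$ and (F4),
\[
\mathbb E_x\ell^4\le8\hat g(\emptyset)^4+24\Big(\sum_{i\in S}\hat g(i)^2\Big)^2\le o(1)+C\theta\sum_{i\in S}\hat g(i)^2 .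
\]
Averaging over $S$ gives $\mathbb E\ell^4\le C\theta^2W_1(g)+o(1)$, which is \eqref{eq:ell4}.
\end{proof}

\subsection{A global quadratic bound for $Q$}
Formula \eqref{eq:taylor} is useless when $a_S$ is near $0$ or $1$, where $1/I$ blows up. The following bound depends on $q$ alone.

\begin{lemma}\label{lem:Q}
For $q\in(0,1)$ and $p\in[0,1]$ we have $Q(q,p)\le10(p-q)^2/\min(q,1-q)$. Consequently, in our setting, $Q\le Ce^{v^2}(a_S-q)^2$.
\end{lemma}

\begin{proof}
By symmetry let $q\le\frac12$. Concavity gives $I(s)\ge2I(\frac12)\min(s,1-s)\ge0.79\min(s,1-s)$. Put $z=I'(q)=-\Phi^{-1}(q)\ge0$; then $zq=z\Phi(-z)\le\int_z^\infty s\varphi(s)\,ds=\varphi(z)$.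

If $q/2\le p\le\frac34$, then $\min(s,1-s)\ge\min(q/2,\frac14)=q/2$ between $p$ and $q$, so \eqref{eq:taylor} gives $Q\le(p-q)^2/(0.79q)$.

If $p<q/2$, note that $\partial Q/\partial p=I'(q)-I'(p)\le0$ for $0<p\le q$, so $Q(q,p)\le Q(q,0)=I(q)-qI'(q)$. This function of $q$ has derivative $-qI''(q)=q/I(q)\le1/0.79$ and tends to $0$ as $q\to0$, because $qI'(q)\le\varphi(z)=I(q)$. Hence $Q\le q/0.79\le4(p-q)^2/(0.79q)$.

If $p>\frac34$, then $(p-q)^2\ge\frac1{16}$ and $Q\le I(q)+z\le0.4+0.4/q\le0.6/q\le10(p-q)^2/q$.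

For the last claim let $z'=(v-t)/\sqrt{1-\theta}$, so $\min(q,1-q)=\Phi(-|z'|)$. For $s\ge0$, $\Phi(-s)\ge\varphi(s+1)\ge ce^{-3s^2/5}$, because $s\le s^2/10+\frac52$. Also $z'^2\le\frac{32}{31}(\frac54v^2+5T^2)$, and $\frac35\cdot\frac{32}{31}\cdot\frac54=\frac{24}{31}<1$. So $1/\min(q,1-q)\le Ce^{v^2}$.
\end{proof}

\subsection{The three regions}
We split $\mathbb EQ$ according to the sizes of $v$ and $a_S-q$.

\medskip\noindent\emph{Region 1: $|v|\le\eta$ and $|a_S-q|\le\eta$.} This is the main term. As $a=\Phi(-t)$ and $\Phi'\le0.4$, \eqref{eq:theta} gives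
\[
|q-a|\le0.4\Big(\frac{|v|}{\sqrt{1-\theta}}+|t|\big((1-\theta)^{-1/2}-1\big)\Big)\le0.4\,(1.02\,\eta+\eta)\le\eta .
\]
All points between $q$ and $a_S$ are within $2\eta$ of $a$, so $I\ge I(a)-I(\rho)/3\ge\frac23I(a)$ there. By \eqref{eq:taylor} and $(s+s')^2\le\frac76s^2+7s'^2$,
\[
Q\le\frac3{4I(a)}(a_S-q)^2\le\frac3{4I(a)}\Big(\frac76G^2+7\gamma_n^2\Big).
\]
By \eqref{eq:G2} the region contributes at most $\frac78\theta\kappa+C\delta+C\theta^2\kappa+o(1)$.

\medskip\noindent\emph{Region 2: $|v|\le\eta$ and $|a_S-q|>\eta$.} For large $n$ we have $\gamma_n\le\eta/2$, so $|G|\ge\eta/2\ge\gamma_n$ and $|a_S-q|\le2|G|$. Lemma~\ref{lem:Q} gives $Q\le CG^2$. The constant is now too large for \eqref{eq:G2}, but $|G|$ is bounded below, which lets us pass to a higher moment. If $|\zeta|\ge|\ell|$, then $G^2\le4\zeta^2$. Otherwise $|\ell|\ge|G|/2\ge\eta/4$ and $G^2\le4\ell^2\le64\ell^4/\eta^2$. By \eqref{eq:zeta} and \eqref{eq:ell4} the region contributes at most $C\theta^2\kappa+C\delta+o(1)$.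

\medskip\noindent\emph{Region 3: $|v|>\eta$.} By Lemma~\ref{lem:Q}, $Q\le Ce^{v^2}(G^2+\gamma_n^2)$. For each $S$, $v$ is subgaussian with proxy $\theta\le\frac1{32}$, so $\mathbb Ee^{v^2}\gamma_n^2=o(1)$ by (F4). It is not enough that the event $|v|>\eta$ is rare; its contribution must be small compared with $\theta\kappa$, however small $\kappa$ is. So we need it to be rare for each fixed $x\in D$, over the choice of $S$.

Fix $x$ and put $u=v-\theta X$. Then $v$ is the sum of a sample of size $m$ without replacement from the population $(\sigma_i\chi_i(x)/\sqrt n)_{i\le n}$, which has mean $X/n$ and values $\pm n^{-1/2}$. Apply (F5) with $\psi(s)=e^{\lambda(s-\theta X)}$, and Hoeffding's lemma to each of the $m$ independent draws, which have proxy $1/n$ after centering. This gives $\mathbb E_S[e^{\lambda u}\mid x]\le e^{\lambda^2m/(2n)}$, so $u$ is subgaussian with proxy $\theta$. By Cauchy--Schwarz, (F4) and $16\theta\le\frac12$, for $s>0$,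
\begin{equation}\label{eq:u}
\mathbb E_S\big[e^{4u^2}\mathbf 1_{|u|\ge s}\,\big|\,x\big]\le(1-16\theta)^{-1/4}\big(2e^{-s^2/(2\theta)}\big)^{1/2}\le2e^{-s^2/(4\theta)} .
\end{equation}
Thus $v$ concentrates near $\theta X$, and $|v|>\eta$ is unlikely given $x$ provided $|X|\le R:=\eta/(2\theta)$; note $R\ge T+1$ by \eqref{eq:theta}. Points with $|X|>R$ need another argument. Put $D_1=D\cap\{|X|\le R\}$, $D_2=D\cap\{|X|>R\}$ and $\mu_j=\mathbb E[\mathbf 1_{D_j}\mid y]$. Then $|G|\le\mu_1+\mu_2$ and $G^2\le2\mu_1^2+2\mu_2^2$.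

\emph{Near part.} Apply Lemma~\ref{lem:chain} to $S$, $y$ and $D_1$, multiply by the function $e^{v^2}\mathbf 1_{|v|>\eta}$ of $y$, and average over $S$ first:
\[
\mathbb E\,e^{v^2}\mathbf 1_{|v|>\eta}\,\mu_1^2\le C\,\mathbb E_x\Big[\mathbf 1_{D_1}\big(|X-t|+n^{-1/2}\big)\,\mathbb E_S\big[e^{v^2}\mathbf 1_{|v|>\eta}\,\big|\,x\big]\Big].
\]
On $D_1$ we have $|\theta X|\le\eta/2$, so $|v|>\eta$ implies $|u|>\eta/2$ and $|v|\le|u|+\eta/2\le2|u|$. By \eqref{eq:u} and $e^{-s}\le2/s^2$, the inner expectation is at most $2e^{-\eta^2/(16\theta)}\le C\theta^2$. The contribution is at most $C\theta^2\kappa+o(1)$.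

\emph{Far part.} Here we use that $D_2$ lies in the tail of $X$, so that its conditional density is itself small. Let $x,x'$ be conditionally independent given $y$, each uniform in the subcube, and $X'=X(x')$. By symmetry between $x$ and $x'$,
\[
\mu_2^2=\mathbb P(x,x'\in D_2\mid y)\le2\,\mathbb P\big(x\in D_2,\ |X'|\ge|X|\ \big|\ y\big).
\]
Given $y$, $X'-v$ is subgaussian with proxy $1-\theta\le1$, and $|X'|\ge|X|$ forces $|X'-v|\ge|X|-|v|$. Hence $\mathbb P(|X'|\ge|X|\mid y,x)\le\min\big(1,2e^{-(|X|-|v|)_+^2/2}\big)$, and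
\[
\mathbb E\,e^{v^2}\mu_2^2\le2\,\mathbb E_x\Big[\mathbf 1_{D_2}\,\mathbb E_S\big[e^{v^2}\min\big(1,2e^{-(|X|-|v|)_+^2/2}\big)\,\big|\,x\big]\Big].
\]
If $|v|\le|X|/4$, the quantity inside $\mathbb E_S$ is at most $2e^{X^2/16-9X^2/32}=2e^{-7X^2/32}\le2e^{-X^2/8}$. If $|v|>|X|/4$, then $|\theta X|\le|X|/32<|v|/8$, so $|u|\ge\frac78|v|\ge|X|/8$ and $|v|\le2|u|$; by \eqref{eq:u} this case contributes at most $2e^{-X^2/(256\theta)}\le2e^{-X^2/8}$ to the inner expectation. On $D_2$ we have $|X|>R$ and $|X-t|\ge R-T\ge1$. Using $e^{-s}\le1/s$,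
\[
\mathbb E\,e^{v^2}\mu_2^2\le8\,\mathbb E\,\mathbf 1_{D_2}e^{-X^2/8}\le8e^{-R^2/8}\,\mathbb E\,\mathbf 1_{D_2}|X-t|\le\frac{64}{R^2}\,\kappa=\frac{256\,\theta^2}{\eta^2}\,\kappa .
\]
So Region 3 contributes at most $C\theta^2\kappa+o(1)$.

\begin{proof}[Proof of Proposition~\ref{prop:linear}]
Adding the three regions, $\mathbb EQ\le\frac78\theta\kappa+C_1\theta^2\kappa+C\delta+o(1)$, where $C_1$ and $C$ depend only on $\rho$. Choose $\theta_0=\theta_0(\rho)$ satisfying \eqref{eq:theta} and $C_1\theta_0\le\frac1{16}$. Lemma~\ref{lem:expand} then gives $\frac1{16}\theta\kappa\le C\delta+o(1)$. Since $\theta\ge\theta_0/2$ for large $n$ and $\theta_0$ depends only on $\rho$, the proposition follows.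
\end{proof}

\section{Optimality of the exponent}\label{sec:optimal}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Fix $\delta\in(0,\frac12]$, and let $k$, $N=n-k$ and $A$ be as in Example~\ref{ex:cyl}; terms $o(1)$ may depend on $\delta$. There we found $\mu(A)=\frac12+o(1)$ and $\sqrt n\,\beta(A)=(1-\delta)^{-1/2}\,2I(\frac12)+o(1)$. By Lemma~\ref{lem:harper}, $\sqrt n\,2^{-n}\Lambda(A)\ge2I(\frac12)-o(1)$. Since $(1+\delta)^2(1-\delta)=1+\delta(1-\delta-\delta^2)>1$ for $0<\delta\le\frac12$, we have $(1-\delta)^{-1/2}<1+\delta$, so $|\partial A|\le(1+\delta)\Lambda(A)$ for large $n$.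

Every Hamming ball has the form $H'=\{n^{-1/2}\sum_i\sigma'_i\chi_i\ge\tau\}$ for some signs $\sigma'_i$ and some real $\tau$. All estimates below come from (F1) and are uniform in $\sigma'$ and $\tau$.

If $|\tau|>1$, then $\mu(H')=\Phi(-\tau)+o(1)$ is at most $0.16+o(1)$ or at least $0.84-o(1)$, so $\mu(A\triangle H')\ge|\mu(A)-\mu(H')|\ge0.3$ for large $n$.

Let $|\tau|\le1$. Put $V=n^{-1/2}\sum_{i>k}\sigma'_i\chi_i$ and $V_0=n^{-1/2}\sum_{i\le k}\sigma'_i\chi_i$. Condition on $x_{k+1},\dots,x_n$. Membership in $A$ is then decided, while $x\in H'$ has conditional probability $p=\mathbb P(V_0\ge\tau-V\mid V)$. Hence $\mu(A\triangle H')\ge\mathbb E\min(p,1-p)$. The variable $V_0$ has the law of $\sqrt{k/n}\,Y_k$ with $k\to\infty$ and $k/n\to\delta$, so on the event $|V-\tau|\le\sqrt\delta$ both $p$ and $1-p$ are at least $\Phi(-\sqrt{\delta n/k})-o(1)=\Phi(-1)-o(1)$. The variable $V$ has the law of $\sqrt{N/n}\,Y_N$ with $\frac12\le N/n\le1$. The density of a centered normal variable with variance in $[\frac12,1]$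 is at least $\varphi(0)e^{-4}$ on $[-2,2]$, which contains $[\tau-\sqrt\delta,\tau+\sqrt\delta]$. Therefore
\[
\mu(A\triangle H')\ge\mathbb P\big(|V-\tau|\le\sqrt\delta\big)\Phi(-1)-o(1)\ge2\varphi(0)e^{-4}\Phi(-1)\sqrt\delta-o(1).
\]
With $c=\varphi(0)e^{-4}\Phi(-1)<0.3$ we obtain $\mu(A\triangle H')\ge c\sqrt\delta$ for all Hamming balls $H'$ once $n\ge n_1(\delta)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{KL} Peter Keevash, Eoin Long, \emph{Stability for vertex isoperimetry in the cube}, arXiv:1807.09618 (2018).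
\end{thebibliography}
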